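# A residually finite tubular group that is quasi-isometric to a tubular group that is not residually finite

## 1. One exponent, two groups

For $d\in\{1,2\}$ consider the group
$$K_d=\langle u_1,u_2,u_3,r,s,t\mid [u_i,u_j]=1,\ u_1^du_2^du_3=1,\ r^{-1}u_1r=u_2,\ s^{-1}u_1s=u_3,\ t^{-1}u_3t=u_3\rangle .$$
The $u_i$ generate a copy of $\mathbb Z^2$ with basis $u_1,u_2$, and $u_3=(u_1u_2)^{-d}$. Each of $r,s,t$ is the stable letter of an HNN extension that conjugates one infinite cyclic subgroup of this $\mathbb Z^2$ to another.

Take $d=2$ and put $z=(u_1u_2)^{-1}$, so that $u_3=z^2$. Let us see what a finite quotient of $K_2$ can look like. In it the images of $u_1,u_2,u_3$ are conjugate, so they have the same order $n$. Since $u_1,u_2$ commute and $u_1^n=u_2^n=1$, we get $z^n=1$, so $\mathrm{ord}(z)$ divides $n$. On the other hand $u_3=z^2$ has order $n$, and the order of a power of $z$ divides the order of $z$, so $n$ divides $\mathrm{ord}(z)$. Hence $z$ and $z^2$ both have order $n$, which forces $n$ to be odd, and then $z=z^{n+1}=u_3^{(n+1)/2}$. Now $t$ commutes with $u_3$, so in the finite quotient it commutes with $z$. The element $tzt^{-1}z^{-1}$ therefore dies in every finite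 quotient of $K_2$.

In $K_2$ itself it is not trivial. If $z=u_3^k=z^{2k}$ in $\mathbb Z^2$, then $z^{2k-1}=1$, which is false because $z\neq1$ and $\mathbb Z^2$ is torsion-free. So $z\notin\langle u_3\rangle$, the word $tzt^{-1}z^{-1}$ is reduced in the HNN extension with stable letter $t$, and Britton's lemma says that it is nontrivial. Some nontrivial element of $K_2$ is invisible in all finite quotients.

For $d=1$ the argument has nothing to work with: $u_3=(u_1u_2)^{-1}$ has no proper root in $\mathbb Z^2$. We shall see in Section 4 that every nontrivial element of $K_1$ survives in some finite quotient.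

Seen from far away, the two groups are built in the same manner. Each is a tree-like arrangement of planes (copies of $\mathbb Z^2$), and each plane carries parallel families of strips in three directions, along which other planes are attached. The obstruction in $K_2$ is a square root of $u_3$ in $\mathbb Z^2$, a fact about divisibility. Can coarse geometry detect it? We shall not compare $K_1$ with $K_2$. We ask whether there is any pair of such groups, one with enough finite quotients and one without, that look the same on the large scale.

## 2. Tubular groups, finite quotients, coarse geometry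

**Definition (tubular).** A finitely generated group is *tubular* if it splits as a finite graph of groups with $\mathbb Z$ edge groups and $\mathbb Z^2$ vertex groups.

The groups $K_1,K_2$ are tubular: one vertex with group $\mathbb Z^2$, three loops with group $\mathbb Z$.

**Definition (residually finite).** A group $G$ is *residually finite* (RF) if for each nontrivial $g\in G$ there is a finite quotient of $G$ in which the image of $g$ is nontrivial.

**Definition (quasi-isometric).** Two metric spaces are *quasi-isometric* (QI) if there are a map $F:X\to X'$ and a constant $c$ with $\frac1c d(x,y)-c\le d(F(x),F(y))\le c\,d(x,y)+c$ for all $x,y$, such that every point of $X'$ is within $c$ of $F(X)$. Finitely generated groups are compared through their word metrics.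

We use the following test. Let $F:X\to X'$ and $F':X'\to X$ satisfy $d(Fx,Fy)\le c\,d(x,y)$ and $d(F'x',F'y')\le c\,d(x',y')$, and let $F'F$ and $FF'$ move points by at most $c$. Then $F$ is a quasi-isometry, because $d(x,y)\le d(F'Fx,F'Fy)+2c\le c\,d(Fx,Fy)+2c$ and each $x'$ is within $c$ of $F(F'x')$. If $X$ is the vertex set of a connected graph with edges of length 1, the first inequality need only be checked on adjacent pairs.

**The question.** *Are there residually finite tubular groups that are quasi-isometric to non-residually finite tubular groups?* The problem comes from Nima Hoda, Daniel T. Wise, and Daniel J. Woodhouse, "Residually Finite Tubular Groups", arXiv:1811.08098 (2018). The answer will be yes, with an explicit pair.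

Four textbook facts will be used.

1. *Normal forms.* An element of the fundamental group of a graph of groups, based at a vertex, is represented by a path word $v_0e_1v_1\cdots e_nv_n$ along a closed path of edges $e_k$, with $v_k$ in the vertex groups. The word is reduced if, whenever $e_{k+1}=\bar e_k$, the element $v_k$ is not in the image of the edge group of $e_k$. Every element has a reduced word, a reduced word with $n\ge1$ is nontrivial, and vertex groups embed. Britton's lemma is the case of HNN extensions.
2. The fundamental group of a finite graph of finite groups is finitely generated and virtually free, hence RF.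
3. A graph of groups with fundamental group $\Gamma$, vertex groups $V_b$ and edge groups $C_e$ has a Bass–Serre tree: its vertices are the cosets $gV_b$, its edges the cosets $gC_e$, and $\Gamma$ acts on it.
4. *Švarc–Milnor.* A group acting on a connected locally finite graph, freely and with finitely many orbits on vertices, is finitely generated and QI to the graph.

## 3. Groups built from triples of integers

In the opening example it mattered that all three directions were conjugate and that one relation tied them together. We now build a family of tubular groups in which every edge generator is conjugate to every other, and the only parameters left are the coefficients of the relations. Vertex groups will often be written additively.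

**Definition (the groups $\Gamma(\mathfrak B)$).** Let $\mathfrak B$ be a finite nonempty set of triples $b=(b_1,b_2,b_3)$ of positive integers with $\gcd(b_1,b_2,b_3)=1$. Put
$$V_b=\langle u_{b,1},u_{b,2},u_{b,3}\mid\text{commuting},\ u_{b,1}^{b_1}u_{b,2}^{b_2}u_{b,3}^{b_3}=1\rangle=\mathbb Z^3/\langle b\rangle .$$
The *slots* are the elements of $Q=Q(\mathfrak B)=\mathfrak B\times\{1,2,3\}$, and $u_q=u_{b,i}$ for $q=(b,i)$. Then $\Gamma(\mathfrak B)$ is the fundamental group of the graph of groups with one vertex for each $b\in\mathfrak B$, with group $V_b$, and one edge $e$ for each unordered pair $\{q,q'\}$ of slots, $q=q'$ allowed. The edge group is $\mathbb Z$, and its generator maps to $u_q$ and to $u_{q'}$.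

Since $\gcd(b_1,b_2,b_3)=1$, the group $V_b$ is torsion-free, so $V_b\cong\mathbb Z^2$. The $u_{b,i}$ are pairwise linearly independent: a relation between $u_{b,1}$ and $u_{b,2}$ is a vector $(m,n,0)\in\mathbb Zb$, and $b_3\ne0$ forces $m=n=0$; the other pairs are the same. In particular the edge maps are injective. The graph is connected because any two slots are joined. So $\Gamma(\mathfrak B)$ is tubular. With stable letters $t_e$, where $t_e=1$ on a maximal tree, the edge $e$ from $q$ to $q'$ gives
$$t_e^{-1}u_qt_e=u_{q'} .$$

For instance, for the single triple $(3,4,5)$,
$$\Gamma(\{(3,4,5)\})=\langle u_1,u_2,u_3,t_{ij}\,(1\le i\le j\le 3)\mid[u_i,u_j]=1,\ u_1^3u_2^4u_3^5=1,\ t_{ij}^{-1}u_it_{ij}=u_j\rangle .$$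

**Definition (comparison of slots).** For slots $q=(b,i)$ and $q'=(b',i')$, possibly from different sets, write $q\preceq q'$ if there is a bijection $\sigma$ of $\{1,2,3\}$ with $\sigma(i)=i'$ and $b_k/b_i\le b'_{\sigma(k)}/b'_{i'}$ for all $k$. The pair $(\mathfrak B,\mathfrak B')$ *satisfies* $(\ast)$ if every $q\in Q(\mathfrak B)$ has $q'_\pm\in Q(\mathfrak B')$ with $q'_-\preceq q\preceq q'_+$, and every $q'\in Q(\mathfrak B')$ has $q_\pm\in Q(\mathfrak B)$ with $q_-\preceq q'\preceq q_+$.

Let us work this out for $a=(3,4,5)$ and $c=(6,6,5)$. The two ratios $b_k/b_i$ with $k\ne i$ are as follows: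

- slot $(a,1)$: $4/3,\ 5/3$; slot $(a,2)$: $3/4,\ 5/4$; slot $(a,3)$: $3/5,\ 4/5$;
- slots $(c,1)$ and $(c,2)$: $1,\ 5/6$; slot $(c,3)$: $6/5,\ 6/5$.

So $(a,3)\preceq(c,1)\preceq(a,1)$, since $3/5\le5/6\le 4/3$ and $4/5\le1\le5/3$, and the same holds for $(c,2)$. Also $(a,3)\preceq(c,3)\preceq(a,1)$, since $4/5\le6/5\le4/3$. Every slot of $c$ is caught between the two extreme slots of $a$. In contrast, $(a,2)$ and $(c,1)$ are not comparable: the pair $\{3/4,5/4\}$ has both a smaller minimum and a larger maximum than $\{5/6,1\}$.

**Theorem 1.** $\Gamma(\mathfrak B)$ is RF if and only if every $b\in\mathfrak B$ is pairwise coprime.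

**Theorem 2.** If $(\mathfrak B,\mathfrak B')$ satisfies $(\ast)$, then $\Gamma(\mathfrak B)$ and $\Gamma(\mathfrak B')$ are QI.

**Lemma 1.** Let $a=(a_1,a_2,a_3)$ with $a_1<a_2<a_3$ and $\gcd=1$, and suppose $\max b/\min b\le\min(a_2/a_1,a_3/a_2)$ for all $b\in\mathfrak B$. Then $(\ast)$ holds for $\{a\}$ and $\mathfrak B\cup\{a\}$.

*Proof.* The slots $(a,i)$ are compared with themselves. Let $q=(b,i)$ with $b\in\mathfrak B$. For $k\ne i$ we have $b_k/b_i\le a_2/a_1\le a_3/a_1$, so any bijection with $i\mapsto1$ shows $q\preceq(a,1)$. For $k\ne i$ we also have $b_k/b_i\ge a_2/a_3\ge a_1/a_3$, so any bijection with $3\mapsto i$ shows $(a,3)\preceq q$. $\square$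

**Theorem 3 (Main Theorem).** The tubular group $G=\Gamma(\{(3,4,5)\})$ is RF, the tubular group $H=\Gamma(\{(3,4,5),(6,6,5)\})$ is not RF, and $G$ is QI to $H$.

*Proof from Theorems 1 and 2.* The triple $(3,4,5)$ is pairwise coprime and $(6,6,5)$ is not, so Theorem 1 settles the first two claims. Since $6/5\le5/4=\min(4/3,5/4)$, Lemma 1 with $\mathfrak B=\{(6,6,5)\}$ and $a=(3,4,5)$ gives $(\ast)$, and Theorem 2 applies. $\square$

It remains to prove Theorems 1 and 2. The first is short and repeats the opening example. The second takes the rest of the lecture.

## 4. Roots of edge generators and residual finiteness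

**Step 1: pairwise coprime implies RF.** The aim is to reduce all vertex groups modulo $N$ at once, without destroying the graph of groups.

The quotient $V_b/\langle u_{b,1}\rangle$ is $\mathbb Z^2/\langle(b_2,b_3)\rangle$, which is $\cong\mathbb Z$ because $b_2,b_3$ are coprime. Similarly for the other indices. So each $\langle u_{b,i}\rangle$ is a direct factor of $V_b$, and for every $N\ge1$ the image of $u_{b,i}$ in $V_b/NV_b$ has order exactly $N$. Therefore the same graph with vertex groups $V_b/NV_b$ and edge groups $\mathbb Z/N$ is again a graph of groups with injective edge maps. Let $\Gamma_N$ be its fundamental group. There is a quotient map $\Gamma\to\Gamma_N$, and $\Gamma_N$ is RF by Fact 2.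

Let $1\ne g\in\Gamma$ be written as a reduced path word. If it has length $0$, then $g=v\ne0$ lies in a vertex group $V_b$. Choose $N$ with $v\notin NV_b$. Since $V_b/NV_b$ embeds in $\Gamma_N$, the image of $g$ is nontrivial. If the word has positive length, its reducedness is witnessed by finitely many conditions $v\notin\langle u_q\rangle$, one at each backtracking. The images of these $v$ in $V_b/\langle u_q\rangle\cong\mathbb Z$ are nonzero integers. Choose $N$ dividing none of them. Then their images in $\mathbb Z/N=(V_b/NV_b)/\langle\bar u_q\rangle$ are nonzero, so the word stays reduced in $\Gamma_N$ and $g$ has nontrivial image. In both cases $g$ survives in $\Gamma_N$, and since $\Gamma_N$ is RF, it survives in a finite quotient of $\Gamma$.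

This step used only that every edge generator generates a direct factor of the vertex group at each end. So it also proves that $K_1$ is RF: there $V=\mathbb Z^2$ with basis $u_1,u_2$ and $u_3=-u_1-u_2$, and each of the three quotients $V/\langle u_i\rangle$ is $\mathbb Z$.

**Step 2: not pairwise coprime implies not RF.** The aim is to produce a root $z$ of an edge generator that is a combination of the $u_i$, and to repeat the order count of Section 1.

After permuting indices, a prime $p$ divides $b_1$ and $b_2$ for some $b\in\mathfrak B$. Then $p\nmid b_3$, since the gcd of the triple is 1. Write $u_i=u_{b,i}$ and let $w=\frac{b_1}pu_1+\frac{b_2}pu_2$, so $pw=-b_3u_3$. Choose integers $r,s$ with $rb_3+sp=1$ and put $z=su_3-rw$. Then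
$$pz=spu_3+rb_3u_3=u_3 .$$
(For $(6,6,5)$ and $p=2$: $w=3u_1+3u_2$, $r=1$, $s=-2$, $z=-2u_3-3u_1-3u_2$, and indeed $2z=-4u_3+5u_3=u_3$.)

In a finite quotient of $\Gamma$ the images of $u_1,u_2,u_3$ are conjugate, by the loops of the graph at the vertex $b$. So they have a common order $n$. As $z$ is an integral combination of the commuting $u_i$, we get $\mathrm{ord}(z)\mid n$. As $pz=u_3$ has order $n$, also $n\mid\mathrm{ord}(z)$. So $\mathrm{ord}(z)=n=\mathrm{ord}(pz)$, hence $p\nmid n$, and $z\in\langle pz\rangle=\langle u_3\rangle$ in the quotient. Let $t$ be the stable letter of the loop $\{(b,3),(b,3)\}$. It commutes with $u_3$, hence with the image of $z$, so $tzt^{-1}z^{-1}$ dies in every finite quotient.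

In $\Gamma$ we have $z\notin\langle u_3\rangle$: if $z=ku_3=kpz$, then $(1-kp)z=0$ with $1-kp\ne0$, so $z=0$ and $u_3=pz=0$, a contradiction. Hence $tzt^{-1}z^{-1}$ is a reduced word and is nontrivial by Britton's lemma. So $\Gamma$ is not RF, and Theorem 1 is proved. $\square$

## 5. Planes, strips and cylinders

From here on we prove Theorem 2. In this section $\Gamma=\Gamma(\mathfrak B)$ is fixed, and we describe a graph $Y$ quasi-isometric to it, together with coordinates.

**Step 1: the graph $Y$.** We want a space made visibly of planes and strips. Orient each edge $e$ of the graph of groups from a slot $q=(b,i)$ to a slot $q'=(b',j)$. Let $Y$ be the graph with vertex set $W=\Gamma\times\mathfrak B$ and with edges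
$$(g,b)-(gx,b)\ \ (x\in S_b),\qquad (g,b)-(gt_e,b')\ \ (e\text{ an edge}),$$
where $S_b$ is a finite generating set of $V_b$. Since $t_e=1$ on a maximal tree, $(g,b)$ is connected to $(g,b')$ for all $b,b'$. Since the $V_b$ and $t_e$ generate $\Gamma$, the graph $Y$ is connected. It is locally finite, and $\Gamma$ acts on it by left multiplication, freely on vertices with finitely many orbits. By Fact 4, $\Gamma$ is QI to $Y$.

Let $\mathcal T$ be the Bass–Serre tree. For a vertex $v=gV_b$ of $\mathcal T$, said to be of type $b$, put $W_v=gV_b\times\{b\}$. The sets $W_v$ partition $W$; we call them *planes*. For each $v$ fix one $g$ and the *chart* $V_b\to W_v$, $x\mapsto(gx,b)$; another choice of $g$ changes it by a translation of $V_b$.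

The edges of $\mathcal T$ are called *strips*. The strip $g\langle u_q\rangle$ of $e$ joins the boundary line $\{gu_q^n\}\subset W_{gV_b}$ to the boundary line
$$\{gu_q^nt_e=gt_eu_{q'}^n\}\subset W_{gt_eV_{b'}},$$
and $gu_q^n$ is adjacent in $Y$ to $gt_eu_{q'}^n$. Every edge of $Y$ of the second kind lies in exactly one strip. For a vertex $v$ of type $b$ and each end of an edge $e$ at the slot $(b,i)$, there is exactly one strip for each coset of $\langle u_{b,i}\rangle$ in $W_v$. These are the strips of *direction* $i$ at $v$. Note that the edge $\{q,q\}$ has two ends at $q$.

**Step 2: cylinders.** We group together the planes that are linked through parallel strips. Let $\hat{\mathcal T}$ be the graph whose vertices are the pairs $(v,i)$ and whose edges are the strips, each attached at both ends to the appropriate directions. The map $\hat{\mathcal T}\to\mathcal T$, $(v,i)\mapsto v$, is injective on edges, and locally injective. So it maps nonbacktracking paths to nonbacktracking paths, and in the tree $\mathcal T$ such a path of positive length has distinct endpoints. Hence each component $C$ of $\hat{\mathcal T}$, called a *cylinder*, contains no cycle and no two pairs with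 the same $v$: it is a tree embedded in $\mathcal T$. In particular the pairs $(v,1),(v,2),(v,3)$ lie in three distinct cylinders $C_{v,1},C_{v,2},C_{v,3}$.

**Lemma 2.** Let $\mathfrak T$ be the bipartite graph whose vertices are all vertices $v$ of $\mathcal T$ and all cylinders $C$, and whose edges are the pairs $(v,i)$, joining $v$ to $C_{v,i}$. Then $\mathfrak T$ is a tree.

*Proof.* Two vertices adjacent in $\mathcal T$ are joined by a strip, which lies in a cylinder adjacent to both in $\mathfrak T$. Every cylinder is adjacent to some $v$. So $\mathfrak T$ is connected because $\mathcal T$ is. It has no double edges, since the $C_{v,i}$ are distinct. Suppose $v_0,C_1,v_1,C_2,\dots,C_n,v_n=v_0$ is a reduced cycle, so consecutive $C_k$ are distinct and $v_{k-1}\ne v_k$. Concatenate the nontrivial geodesics from $v_{k-1}$ to $v_k$ in the subtrees $C_k$ of $\mathcal T$. At $v_k$ the two consecutive geodesics use strips of different directions, because $C_k\ne C_{k+1}$. So the closed path obtained in $\mathcal T$ does not backtrack, which is impossible in a tree. $\square$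

**Step 3: positions and heights.** Each cylinder should get one coordinate that runs along all its strips. Let $P_b=V_b\otimes\mathbb R$, with a norm. For each slot fix a surjective homomorphism $\pi_{b,i}:V_b\to\mathbb Z$ with kernel $V_b\cap\mathbb Ru_{b,i}$, extended linearly to $P_b$, and a linear functional $h_{b,i}$ on $P_b$ with $h_{b,i}(u_{b,i})=1$. Then $(\pi_{b,i},h_{b,i})$ are linear coordinates on $P_b$.

For $\ell=(v,i)$ with $v$ of type $b$, let $\pi_\ell$ be the function on $W_v$ given by $\pi_{b,i}$ in the chart; we call it *position*. On each cylinder $C$ define *heights*
$$\eta_C(x)=h_{b,i}(x)+\mathrm{const}_{(v,i)}\qquad(x\in W_v,\ (v,i)\in C),$$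
with $h_{b,i}(x)$ read in the chart, where the constants are chosen so that $\eta_C$ agrees at the two ends of each edge of $Y$ in a strip of $C$. This is possible: along a strip both heights increase by 1 per step, so each strip imposes a single condition on the difference of the two constants at its ends, and since $C$ is a tree the constants can be chosen inductively. Positions and heights extend affinely to the plane $P_b$ of the chart.

**Step 4: the tree of lines $T_C$.** Forgetting the height turns a cylinder into a tree. For a cylinder $C$, let $T_C$ be the graph with vertices $(\ell,n)$, where $\ell=(v,i)\in C$ and $n\in\mathbb Z$ is a position. There are *line edges* $(\ell,n)-(\ell,n+1)$. Each strip of $C$ gives a *transverse edge* between the positions of its two boundary lines; a boundary line has a constant position because $\pi_{b,i}(u_{b,i})=0$. Collapsing the lines $\{\ell\}\times\mathbb Z$ gives the tree $C$, so $T_C$ is a tree. Color the line $(v,i)$ by the slot $(b,i)$. Put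
$$\kappa_{b,i}=[V_b\cap\mathbb Ru_{b,i}:\langle u_{b,i}\rangle].$$
The points of $W_v$ with a given position $n$ form one coset of $V_b\cap\mathbb Ru_{b,i}$, that is, $\kappa_{b,i}$ cosets of $\langle u_{b,i}\rangle$. So each vertex $(\ell,n)$ of color $q$ has $\kappa_q$ transverse edges to lines of each color $\ne q$, and $2\kappa_q$ to lines of color $q$.

As an example, $\kappa_{b,i}$ is the order of the torsion of $V_b/\langle u_{b,i}\rangle=\mathbb Z^2/\langle(b_j,b_k)\rangle$, where $\{i,j,k\}=\{1,2,3\}$, so $\kappa_{b,i}=\gcd(b_j,b_k)$. In $G$ all $\kappa$ are $1$ and each vertex of $T_C$ has $1+1+2=4$ transverse edges. In $H$ there are six slots. A vertex of color $(c,3)$, where $c=(6,6,5)$, has $7\cdot6=42$ transverse edges, and all others have $7$.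

**Lemma 3.** For each $R$ there is $R^*$ such that: if $x\in W_v$, $y\in W_w$, $\ell=(v,i)\in C$, $\ell_2=(w,j)\in C$, the vertices $(\ell,\pi_\ell(x))$ and $(\ell_2,\pi_{\ell_2}(y))$ of $T_C$ are at distance $\le R$, and $|\eta_C(x)-\eta_C(y)|\le R$, then $d_Y(x,y)\le R^*$.

*Proof.* Follow a geodesic of $T_C$ between the two vertices, starting at $x$. A step along a line of color $(b,i)$ is realized by $\pm$ a fixed element of $V_b$ of position 1. To cross a transverse edge, first move, by an element of $V_b\cap\mathbb Ru_{b,i}$ which may be taken to be one of $\kappa_{b,i}$ coset representatives of $\langle u_{b,i}\rangle$, to the boundary line of the strip; then cross the strip by an edge of $Y$, which preserves $\eta_C$. Each step has bounded $Y$-length and bounded height change. The end point $z\in W_w$ has the position of $y$, and its height is within a bounded amount of $\eta_C(y)$. So $z$ and $y$ differ by an element of $V_{b''}\cap\mathbb Ru_{b'',j}$ (with $b''$ the type of $w$) on which $h_{b'',j}$ is bounded. There are finitely many of those, so $d_Y(z,y)$ is bounded. $\square$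

## 6. Linear maps between planes and the stretch of a cylinder

Let $\mathfrak B,\mathfrak B'$ satisfy $(\ast)$. Primes denote objects of $\Gamma'=\Gamma(\mathfrak B')$. It is natural to look for a quasi-isometry that sends planes to planes by affine maps and sends the three strip directions to the three strip directions. Which linear maps do this?

Put $e_{b,i}=b_iu_{b,i}$, so $e_{b,1}+e_{b,2}+e_{b,3}=0$, and any two of the three form a basis of $P_b$. For a permutation $\sigma$ and $\lambda>0$ let $A=A_{b,b',\sigma,\lambda}:P_b\to P_{b'}$ be the linear isomorphism with $e_{b,k}\mapsto\lambda e_{b',\sigma(k)}$ for $k=1,2,3$. It is well defined because the only relation among the $e_{b,k}$, up to scale, is preserved. Then for $k=1,2,3$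
$$Au_{b,k}=s_ku_{b',\sigma(k)},\quad s_k=\lambda\frac{b'_{\sigma(k)}}{b_k};\qquad\pi_{b',\sigma(k)}\circ A=m_k\,\pi_{b,k};\qquad h_{b',\sigma(k)}\circ A=s_kh_{b,k}+\tau_k\,\pi_{b,k},\tag{1}$$
with real numbers $m_k\ne0$ and $\tau_k$. Indeed $\pi_{b',\sigma(k)}\circ A$ and $h_{b',\sigma(k)}\circ A-s_kh_{b,k}$ both kill $u_{b,k}$, so they are multiples of $\pi_{b,k}$, and the first is not zero since $A$ is an isomorphism. The numbers $m_k,\tau_k$ are $\lambda$ times numbers depending only on $b,b',\sigma,k$.

The number $s_k$ is the stretch along direction $k$, measured in the units $u$. Along a strip the two boundary lines carry the same height, so the maps of all planes of one cylinder $C$ should stretch height by one common factor $s_C$. If a plane is entered through the slot $(b,i)$, matched with $(b',i')$, with stretch $s$, then $\lambda=sb_i/b'_{i'}$ is forced. The plane is left through direction $k$ with stretch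
$$s_k=s\rho_k,\qquad\rho_k=\frac{b'_{\sigma(k)}/b'_{\sigma(i)}}{b_k/b_i}.\tag{2}$$

The first thing to try is stretch $1$ everywhere. By (2) this needs $\rho_k=1$ for all $k$, so $b'$ is proportional to a permutation of $b$, and then equal to it, since both gcds are $1$. So a plane of type $c=(6,6,5)$ in $H$ has no partner in $G$, where all planes have type $a=(3,4,5)$, and this attempt stops.

Next one may accept varying stretch and fix, once and for all, a partner for each slot. Suppose lines of color $(c,1)$ in $H$ are always matched with lines of color $(a,3)$ in $G$, with $\sigma:3\mapsto1,\ 2\mapsto2,\ 1\mapsto3$. Then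
$$\rho_2=\frac{6/6}{4/5}=\frac54,\qquad\rho_1=\frac{5/6}{3/5}=\frac{25}{18}.$$
In $H$ one can pass through arbitrarily many planes of type $c$ in a row, entering each by direction $1$ and leaving by direction $2$, because every line of a cylinder has strips to lines of every color. Each passage multiplies the stretch by $5/4$, so no uniform bound on the linear maps is left. If instead $(c,1)$ is always matched with $(a,1)$, with $\sigma=\mathrm{id}$, then $\rho_2=1/(4/3)=3/4$, and the stretch tends to $0$ along the same paths.

The two failures point in opposite directions, and this suggests the remedy: look at the current stretch $s$, and choose a partner with all $\rho_k\le1$ when $s\ge1$, and one with all $\rho_k\ge1$ when $s<1$. The condition $(\ast)$ says precisely that such partners exist.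

Let $\Delta\ge1$ bound all the finitely many numbers $\rho_k$ (over $b\in\mathfrak B$, $b'\in\mathfrak B'$, $\sigma$, $i$, $k$) and their inverses.

**Definition (admissible pairs).** For $s\in[\Delta^{-1},\Delta]$, a pair $(q,q')=((b,i),(b',i'))\in Q\times Q'$ is *$s$-admissible* if there is a permutation $\sigma$ with $\sigma(i)=i'$ such that, for $\lambda=sb_i/b'_{i'}$, all the numbers $s_k=\lambda b'_{\sigma(k)}/b_k=s\rho_k$ lie in $[\Delta^{-1},\Delta]$. Note $s_i=s$. Fix such a $\sigma=\sigma(q,q',s)$ for each $s$-admissible pair, and let $R_s\subset Q\times Q'$ be the set of $s$-admissible pairs.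

**Lemma 4.** For every $s\in[\Delta^{-1},\Delta]$ the relation $R_s$ projects onto $Q$ and onto $Q'$.

*Proof.* If $q\preceq q'$ through a bijection $\sigma$, then for the pair $(q,q')$ and this $\sigma$ all $\rho_k\ge1$. If $q'\preceq q$ through a bijection, then its inverse $\sigma$ has $\sigma(i)=i'$ and $b'_{\sigma(k)}/b'_{i'}\le b_k/b_i$, so all $\rho_k\le1$.

Let $s\ge1$. Given $q$ use $q'_-\preceq q$, and given $q'$ use $q_+$ with $q'\preceq q_+$. In both cases $\rho_k\in[\Delta^{-1},1]$, so $\Delta^{-1}\le\rho_k\le s\rho_k\le s\le\Delta$. Let $s<1$. Given $q$ use $q'_+$ with $q\preceq q'_+$, and given $q'$ use $q_-\preceq q'$. Then $\rho_k\in[1,\Delta]$, so $\Delta^{-1}\le s\le s\rho_k\le\rho_k\le\Delta$. $\square$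

All $\lambda=sb_i/b'_{i'}$ with $s\in[\Delta^{-1},\Delta]$ lie in a fixed compact subset of $(0,\infty)$. Hence there are constants $\Lambda\ge1$ and $\tau_{\max}$ such that for all maps $A$ arising from $s$-admissible pairs
$$|m_k|\in[\Lambda^{-1},\Lambda],\qquad|\tau_k|\le\tau_{\max},\tag{3}$$
and all $A^{\pm1}$ have uniformly bounded norm.

The price is that, in each cylinder, we must be able to match lines with lines so that all color pairs lie in $R_s$ and the slopes $m$ of the position maps are the prescribed ones. This is a problem about trees of lines.

## 7. Matching two trees of lines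

**Definition (line tree).** A *line tree* is a tree $T$ with vertex set $\mathcal L\times\mathbb Z$ whose edges are the *line edges* $(\ell,n)-(\ell,n+1)$ and *transverse edges* joining vertices on different lines. Collapsing the lines gives a tree with vertex set $\mathcal L$, whose edges are the transverse edges. The lines are colored by a finite set $Q$. We assume that every vertex has at least one transverse edge to a line of each color, and at most $D_0$ transverse edges in total.

The trees $T_C$ of Section 5 are line trees with a uniform $D_0$. Two smaller examples, with one color: the Cayley tree of the free group on $x,y$, with the $x$-edges as line edges, where each vertex has two transverse edges; and the Cayley tree of $\mathbb Z*\mathbb Z/2*\mathbb Z/2*\mathbb Z/2$, with one edge for each involution, where each vertex has three.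

The obvious way to match two line trees is to work outward from a pair of root lines: match the lines attached to $\ell$ near position $n$ with the lines attached to $\ell'$ near $\alpha(n)$, and go on. Try it on the two small examples with $\alpha=\mathrm{id}$ on the root lines. Suppose the lines attached to $\ell'$ are matched bijectively with those attached to $\ell$, with positions changed by at most an integer $c$. The $3L$ lines attached to $\ell'$ at positions in $[0,L)$ come from lines attached to $\ell$ at positions in $[-c,L+c)$, and there are only $2(L+2c)$ of those. For $L>4c$ this is impossible. A different slope of $\alpha$ would balance the count, but in our application the slopes are dictated by the linear maps.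

What gets past this point is adoption. Cut the two lines into corresponding blocks and match only some of the attached lines, at least one pair per block. A line left over in a block is handed to a matched line of the same block, which treats it from then on as one more line attached to itself, near its base. It gets its partner one round later, from the other side, among the lines attached to the adopter's partner. This costs a bounded distance. What must be arranged is that the number of adopted lines does not grow from generation to generation. A large central block takes care of that.

**Lemma 5.** Let $T,T'$ be line trees with color sets $Q,Q'$ and bound $D_0$. Let $\Lambda\ge1$, let $R\subset Q\times Q'$ project onto both factors, and let $m:R\to\mathbb R$ with $\Lambda^{-1}\le|m|\le\Lambda$. Let $\ell_0,\ell_0'$ be lines of $T,T'$ and $\alpha_{\ell_0}:\mathbb R\to\mathbb R$ affine with $|\text{slope}|\in[\Lambda^{-1},\Lambda]$. Then there are a bijection $\ell\mapsto\ell'$ of $\mathcal L$ onto $\mathcal L'$ with $\ell_0\mapsto\ell_0'$, and affine maps $\alpha_\ell:\mathbb R\to\mathbb R$ ($\alpha_{\ell_0}$ as given), such that for $\ell\ne\ell_0$ the color pair $(q,q')$ of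 $(\ell,\ell')$ lies in $R$ and $\alpha_\ell$ has slope $m(q,q')$, and such that
$$\varphi(\ell,n)=(\ell',\lfloor\alpha_\ell(n)\rfloor),\qquad\psi(\ell',n')=(\ell,\lfloor\alpha_\ell^{-1}(n')\rfloor)$$
are $J$-Lipschitz on vertex sets, where $J$ depends only on $D_0,\Lambda$.

*Proof.*

**Step 1: bases and own children.** We set up a parent structure. Root $T$ at $\ell_0$ and $T'$ at $\ell_0'$. Each nonroot line has a parent line, joined to it by exactly one transverse edge. Translate the coordinate of each nonroot line by an integer so that this edge ends at its position $0$, called its *base*. This is harmless: integer translations commute with $\lfloor\cdot\rfloor$ and do not change slopes, so the conclusion may be translated back. An *own child* of $\ell$ at position $n$ is a line whose parent is $\ell$, attached at $(\ell,n)$. At each position there are at most $D_0$ own children. At each nonzero position (every position, for roots) all transverse edges lead to own children, so there is at least one own child of each color.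

**Step 2: blocks.** We cut matched lines into corresponding pieces, with a central piece large enough for later use. Let $N=\lceil\Lambda\rceil$. Let $E\ge1$ be the least integer such that
$$E\ge D_0(\Lambda N+1)\quad\text{and, with }N_0=\lceil\Lambda(E+1)\rceil,\quad E^2\ge D_0(2\Lambda N_0+1).\tag{4}$$
It exists because $2\Lambda N_0+1$ is bounded by a linear function of $E$. Put $I_0=[-N_0,N_0)$ and, for $j\ge1$,
$$I_j=[N_0+(j-1)N,\,N_0+jN),\qquad I_{-j}=[-N_0-jN,\,-N_0-(j-1)N).$$
For a matched pair $(\ell,\ell')$, block $j$ of $\ell$ is $I_j$ and block $j$ of $\ell'$ is $\alpha_\ell(I_j)$. On each side the blocks are half-open intervals partitioning $\mathbb R$, of length at most $B:=2\Lambda N_0$. For nonroot matched pairs with colors $(q,q')$ we always put $\alpha_\ell(\xi)=m(q,q')\,\xi$. Then $0$ lies in block $0$ and in no other block, on both sides.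

Let $j\ne0$. Block $j$ on either side has length in $[N/\Lambda,\Lambda N]\subset[1,\Lambda N]$. A half-open interval of length $\ge1$ contains an integer, and one of length $\le\Lambda N$ contains at most $\Lambda N+1$ integers. So by (4) the block has at most $E$ own children. Its integers are nonzero if the pair is nonroot, so in all cases it contains own children of every color.

Block $0$ on either side has length at least $2N_0/\Lambda\ge2E+2$. So it contains at least $2E$ nonzero integers and at least $2E$ own children of each color. By (4) it contains at most $D_0(2\Lambda N_0+1)\le E^2$ own children in all.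

**Step 3: processing a pair.** This is the recursive rule. Each matched pair $(\ell,\ell')$ carries a set $Ad(\ell)$ of lines of $T$ and a set $Ad(\ell')$ of lines of $T'$, their *adoptees*, each of size $\le E$. Both are empty for $(\ell_0,\ell_0')$. Processing $(\ell,\ell')$ creates new matched pairs, all with colors in $R$, as follows.

In block $j\ne0$: choose $(q,q')\in R$ and match an own child $k$ of $\ell$ of color $q$ in block $j$ with an own child $k'$ of $\ell'$ of color $q'$ in block $j$. The other own children of $\ell$ (respectively $\ell'$) in block $j$, at most $E$ of them, form $Ad(k)$ (respectively $Ad(k')$).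

In block $0$: match each line of $Ad(\ell)$ with an own child of $\ell'$ in block $0$. Match each line of $Ad(\ell')$ with an own child of $\ell$ in block $0$. For these pairs both adoptee sets are empty. Then make $E$ further pairs (own child of $\ell$, own child of $\ell'$) in block $0$. All chosen lines are to be distinct and all color pairs in $R$. This is possible: at most $2E$ own children are used on each side, $2E$ of each color are available, and $R$ projects onto both factors, so a suitable color always exists. The remaining own children of $\ell$ in block $0$, at most $E^2$, are distributed as adoptees among the $T$-lines of the $E$ own–own pairs, at most $E$ to each; likewise in $T'$.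

So the bound $E$ on adoptee sets is preserved.

**Step 4: the result is a bijection.** Stage $0$ consists of the pair $(\ell_0,\ell_0')$. At stage $n+1$ all pairs created at stage $n$ are processed. Processing a pair concerns only the own children and the adoptees of its two lines. Each line has one parent and at most one adopter, and it is adopted only if it was not matched when its parent's pair was processed. So no line is matched twice. By induction on depth, every line of $T$ at depth $d$ is matched at a stage $\le2d$: the pair of its parent was created at a stage $\le2d-2$ and is processed at a stage $\le2d-1$. At that moment the line is either matched, or adopted by a line matched then; in the latter case it is matched when the adopter's pair is processed, at a stage $\le2d$. The same holds in $T'$. So we obtain a bijection $\mathcal L\to\mathcal L'$.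

Adopters occur only in own–own pairs, and adopter and adoptee are own children of the same line in the same block. Hence
$$\text{the bases of adopter and adoptee are at distance}\le B+2.\tag{5}$$

**Step 5: $\varphi$ is Lipschitz.** It suffices to bound the image of each edge. On line edges, $\varphi$ changes distances to at most $\Lambda+1$. Consider a transverse edge $(\ell,0)-(p,n)$, where $p$ is the parent of $\ell$ and $n\in I_j$. The point $\varphi(p,n)=(p',\lfloor\alpha_p(n)\rfloor)$ is within $B+1$ of each integer point of block $j$ of $p'$, and $\varphi(\ell,0)=(\ell',0)$. When the pair $(p,p')$ was processed, one of three things happened to $\ell$.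

1. It was matched with an own child $\ell'$ of $p'$. Then $\ell'$ lies in block $j$, and the distance is $\le1+(B+1)=B+2$.
2. It was matched with $\ell'\in Ad(p')$. Then $j=0$, and $(p,p')$ is nonroot because it has adoptees. By (5), $d((\ell',0),(p',0))\le B+2$, since $p'$ adopted $\ell'$. Since $0$ is in block $0$ of $p'$, we have $d((p',0),\varphi(p,n))\le B+1$. The distance is $\le2B+3$.
3. It was adopted by some $k$. Then $k$ and its partner $k'$ are own children of $p$ and $p'$ in block $j$, and $\ell'$ is an own child of $k'$ in block $0$ of $k'$, which contains $0$. So $d((\ell',0),(k',0))\le B+1$ and $d((k',0),\varphi(p,n))\le B+2$. The distance is $\le2B+3$.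

**Step 6: $\psi$ is Lipschitz.** The roles are exchanged. On line edges the bound is again $\Lambda+1$, since $\alpha_\ell^{-1}$ has slope of absolute value $\le\Lambda$. Consider a transverse edge $(\ell',0)-(p',n')$ with $p'$ the parent of $\ell'$ and $n'$ in block $j$ of $p'$, that is, $\alpha_p^{-1}(n')\in I_j$. The point $\psi(p',n')=(p,\lfloor\alpha_p^{-1}(n')\rfloor)$ is within $B+1$ of each integer of $I_j$ on $p$, and $\psi(\ell',0)=(\ell,0)$.

1. If $\ell'$ was matched while processing $(p,p')$ with an own child $\ell$ of $p$, then $\ell$ lies in block $j$, and the distance is $\le B+2$.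
2. If it was matched then with $\ell\in Ad(p)$, then $j=0$, the pair $(p,p')$ is nonroot, $d((\ell,0),(p,0))\le B+2$ by (5), and $0\in I_0$. The distance is $\le2B+3$.
3. If $\ell'$ was adopted by $k'$, with partner $k$, then $k$ is an own child of $p$ in block $j$, and $\ell$ is an own child of $k$ in block $0$ of $k$. The distance is $\le(B+1)+(B+2)=2B+3$.

So $J=\max(2B+3,\Lambda+1)$ works, and it depends only on $D_0$ and $\Lambda$. $\square$

## 8. Assembling the quasi-isometry

We prove Theorem 2. Let $Y,Y'$ be the graphs of Section 5 for $\mathfrak B,\mathfrak B'$, and let $D_0$ be a bound for all trees $T_C$ and $T_{C'}$. We shall construct: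

- an isomorphism $\mathfrak T\to\mathfrak T'$, $v\mapsto v'$, $C\mapsto C'$;
- for each $v$ (of type $b$, with $v'$ of type $b'$) a permutation $\sigma_v$ with $(C_{v,k})'=C_{v',\sigma_v(k)}$, and a number $\lambda_v>0$;
- for each $C$ a number $s_C\in[\Delta^{-1},\Delta]$;
- for each $v$ an affine map $\hat A_v:P_b\to P_{b'}$ (in charts) with linear part $A_v=A_{b,b',\sigma_v,\lambda_v}$.

They are to satisfy, for $\ell=(v,k)\in C$, $\ell'=(v',\sigma_v(k))\in C'$ and $x$ in the plane of $W_v$,
$$s_C=\lambda_v\frac{b'_{\sigma_v(k)}}{b_k},\qquad\pi_{\ell'}(\hat A_vx)=\alpha_\ell(\pi_\ell(x)),\qquad\eta_{C'}(\hat A_vx)=s_C\,\eta_C(x)+g_C(\ell,\pi_\ell(x)).\tag{6}$$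
Here $\ell\mapsto\ell'$ and the $\alpha_\ell$ come from Lemma 5 for $T_C,T_{C'}$. The function $g_C(\ell,\xi)$, for $\ell$ a line of $T_C$ and $\xi\in\mathbb R$, is affine in $\xi$ with slope of absolute value $\le\tau_{\max}$, and it has *equal values at the two ends of each transverse edge* of $T_C$. In particular $g_C$ is $\tau_{\max}$-Lipschitz on the vertices of $T_C$.

The reason for $g_C$ is the shear $\tau_k\pi_{b,k}$ in (1): a plane map does not simply multiply height by $s_C$. The error depends only on position, and we let it vary along $T_C$ without jumping at strips.

**Step 1: start.** We need one plane from which to grow. Pick cylinders $C_*$, $C_*'$ and put $s_{C_*}=1$. Pick lines $\ell_0=(v,i)\in C_*$ and $\ell_0'=(v',i')\in C_*'$ whose colors form a $1$-admissible pair. They exist by Lemma 4, since every cylinder has lines of every color. Take $\sigma_v$ to be the corresponding permutation, $\lambda_v=b_i/b'_{i'}$, and any $\hat A_v$ with linear part $A_v$. Then $(\ell_0,\ell_0')$ is the initial pair of $(C_*,C_*')$.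

**Step 2: from one plane of a cylinder to all of them.** Let $(C,C')$ be matched with $s_C=s$ and an initial pair $\ell_0=(v,k)$, $\ell_0'=(v',\sigma_v(k))$ for which $\hat A_v$ is already defined and $s=\lambda_vb'_{\sigma_v(k)}/b_k$. By (1), $\pi_{\ell_0'}(\hat A_vx)$ and $\eta_{C'}(\hat A_vx)-s\,\eta_C(x)$ are affine functions of $x$ whose linear parts are $m_k\pi_{b,k}$ and $\tau_k\pi_{b,k}$. So equations (6) for $\ell_0$ define $\alpha_{\ell_0}$, with slope $m_k$, and $g_C(\ell_0,\cdot)$, with slope $\tau_k$; the bounds (3) hold for both.

Apply Lemma 5 to $T_C,T_{C'}$, the relation $R_s$ (which projects onto both factors by Lemma 4), the lines $\ell_0,\ell_0'$, the map $\alpha_{\ell_0}$, and the slopes $m(q,q')=m_i$ from (1) determined by $q=(b,i)$, $q'=(b',i')$, $\sigma(q,q',s)$ and $\lambda=sb_i/b'_{i'}$. For each further matched pair of lines $\ell=(w,i)$, $\ell'=(w',i')$, of colors $q,q'$, set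
$$w\mapsto w',\qquad\sigma_w=\sigma(q,q',s),\qquad\lambda_w=sb_i/b'_{i'} .$$
Then $\sigma_w(i)=i'$ and $s=\lambda_wb'_{i'}/b_i$, the first equation of (6).

Extend $g_C$ to all lines, with slope $\tau_i$ from (1) on $\ell$, choosing the additive constants inductively so that $g_C$ agrees across transverse edges. This is possible since collapsing the lines of $T_C$ gives a tree. Finally, the last two equations of (6) for $\ell$ prescribe the coordinates $(\pi_{b',i'},h_{b',i'})$ of $\hat A_wx$ as affine functions of $x$ with linear parts $m_i\pi_{b,i}$ and $s\,h_{b,i}+\tau_i\pi_{b,i}$. By (1) these are the coordinates of $A_w=A_{b,b',\sigma_w,\lambda_w}$. So they define a unique affine map $\hat A_w$, and its linear part is $A_w$.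

**Step 3: from a plane to its other two cylinders.** Let $w$ be reached via direction $i$; for the root plane $v$, $i$ is the direction chosen in Step 1. For $k\ne i$ match $C_{w,k}$ with $C_{w',\sigma_w(k)}$ and put $s_{C_{w,k}}=s_k=\lambda_wb'_{\sigma_w(k)}/b_k$. This lies in $[\Delta^{-1},\Delta]$, because $\sigma_w$ came from an admissible pair: this is where the choice of partner according to $s$ keeps the stretch under control. Take $(w,k),(w',\sigma_w(k))$ as the initial pair and continue with Step 2.

**Step 4: the isomorphism of trees.** At each vertex of the trees $\mathfrak T,\mathfrak T'$ (Lemma 2) the neighbors are matched bijectively: at a cylinder by the bijection of lines in Lemma 5, at a plane by $\sigma_w$. So by induction on the distance to the root the result is an isomorphism $\mathfrak T\to\mathfrak T'$, and every plane and cylinder is treated exactly once. Let $\varphi_C,\psi_C$ be the maps of Lemma 5 for $(C,C')$. Their Lipschitz constant $J$ is the same for all $C$, as $D_0$ and $\Lambda$ are.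

**Step 5: the two maps.** For $x\in W_v$ let $F(x)\in W_{v'}$ be a lattice point nearest to $\hat A_v(x)$. For $x'\in W_{v'}$ let $F'(x')\in W_v$ be a lattice point nearest to $\hat A_v^{-1}(x')$. Since $v\mapsto v'$ is a bijection, these are maps $F:W\to W'$ and $F':W'\to W$. From now on "bounded" means bounded by a constant depending only on $\mathfrak B,\mathfrak B'$ and the choices made in Sections 5 and 6 for finitely many types. Every point of $P_{b'}$ is at bounded distance from the lattice $V_{b'}$, so $F(x)$ is at bounded norm distance from $\hat A_v(x)$, and its positions and heights differ from those of $\hat A_v(x)$ by bounded amounts. Likewise for $F'$.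

**Step 6: $F$ and $F'$ are coarsely inverse.** The point $F(x)$ is at bounded distance from $\hat A_v(x)$, and $A_v^{-1}$ has bounded norm, so $\hat A_v^{-1}(F(x))$ is at bounded distance from $x$. Hence $F'F(x)$ is a lattice point of the same plane at bounded norm distance from $x$. Two lattice points of one plane at bounded norm distance differ by one of finitely many elements of $V_b$, so they are at bounded distance in $Y$. So $F'F$ moves points a bounded distance, and by the same argument so does $FF'$.

**Step 7: edges inside a plane.** If $x,y\in W_v$ are adjacent by an edge coming from $S_b$, then $\hat A_v(x)-\hat A_v(y)$ has bounded norm, so $F(x),F(y)$ are lattice points of one plane at bounded norm distance, and $d(F(x),F(y))$ is bounded. Likewise for $F'$.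

**Step 8: edges across a strip, for $F$.** Let $x\in W_v$, $y\in W_w$ be adjacent across a strip of $C$, with lines $\ell=(v,i)$, $\ell_2=(w,j)$ and positions $n,m$. We compare positions and heights of the images and then use Lemma 3.

By the choice of heights, $\eta_C(x)=\eta_C(y)$, and $(\ell,n),(\ell_2,m)$ are joined by a transverse edge. By (6), the vertex of $T_{C'}$ given by $F(x)$, namely $(\ell',\pi_{\ell'}(F(x)))$, is boundedly close to $(\ell',\lfloor\alpha_\ell(n)\rfloor)=\varphi_C(\ell,n)$. The vertex given by $F(y)$ is boundedly close to $\varphi_C(\ell_2,m)$. These two images are at distance $\le J$. The heights of $F(x),F(y)$ are boundedly close to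
$$s_C\eta_C(x)+g_C(\ell,n)\qquad\text{and}\qquad s_C\eta_C(y)+g_C(\ell_2,m),$$
and these are equal, because $g_C$ agrees across transverse edges. By Lemma 3 for $Y'$, $d(F(x),F(y))$ is bounded.

**Step 9: edges across a strip, for $F'$.** A strip of $C'$ need not correspond to a strip of $C$, so exact agreement of $g_C$ is not available. Its Lipschitz property replaces it. Let $x'\in W_{v'}$, $y'\in W_{w'}$ be adjacent across a strip of $C'$, with positions $n',m'$ on lines $\ell',\ell_2'$, the partners of lines $\ell,\ell_2$ of $T_C$. By (6), $\hat A_v^{-1}x'$ has position $\alpha_\ell^{-1}(n')$ on $\ell$, so the vertices of $T_C$ given by $F'(x'),F'(y')$ are boundedly close to $\psi_C(\ell',n'),\psi_C(\ell_2',m')$, which are at distance $\le J$. Again by (6), the heights of $\hat A_v^{-1}x'$ and $\hat A_w^{-1}y'$ are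
$$s_C^{-1}\big(\eta_{C'}(x')-g_C(\ell,\alpha_\ell^{-1}(n'))\big)\qquad\text{and}\qquad s_C^{-1}\big(\eta_{C'}(y')-g_C(\ell_2,\alpha_{\ell_2}^{-1}(m'))\big).$$
Here $\eta_{C'}(x')=\eta_{C'}(y')$. Since $\psi_C(\ell',n')=(\ell,\lfloor\alpha_\ell^{-1}(n')\rfloor)$ and $g_C(\ell,\cdot)$ has slope at most $\tau_{\max}$ in absolute value, the first value of $g_C$ differs by at most $\tau_{\max}$ from $g_C(\psi_C(\ell',n'))$; likewise the second from $g_C(\psi_C(\ell_2',m'))$. The latter two differ by at most $\tau_{\max}J$. So the two heights differ by at most $\Delta\,\tau_{\max}(J+2)$, the heights of $F'(x'),F'(y')$ are boundedly close, and Lemma 3 for $Y$ bounds $d(F'(x'),F'(y'))$.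

**Step 10: conclusion.** By Steps 7–9 the maps $F$ and $F'$ send adjacent vertices to vertices at bounded distance, hence are Lipschitz on vertex sets. By Step 6 they are mutually coarsely inverse. So by the test of Section 2, $Y$ and $Y'$ are QI, and hence so are $\Gamma(\mathfrak B)$ and $\Gamma(\mathfrak B')$. This proves Theorem 2, and with it Theorem 3: the answer to the question is yes. $\square$

## 9. More pairs from the same two theorems

Theorem 3 used only one instance of Lemma 1. Other instances give the following.

**Theorem 4.**
(a) For every pairwise coprime $a=(a_1<a_2<a_3)$ and every $\mathfrak B$ with $\max b/\min b\le\min(a_2/a_1,a_3/a_2)$ for all $b\in\mathfrak B$, the RF group $\Gamma(\{a\})$ is QI to $\Gamma(\mathfrak B\cup\{a\})$, which is not RF as soon as some $b\in\mathfrak B$ is not pairwise coprime.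
(b) The QI class of the RF group $G=\Gamma(\{(3,4,5)\})$ contains infinitely many pairwise non-isomorphic non-RF tubular groups.
(c) Every $\Gamma(\mathfrak B)$, RF or not, embeds in a tubular group that is QI to an RF tubular group.

*Proof.* (a) This is Lemma 1 together with Theorems 1 and 2.

(b) For $r\ge1$ take $\mathfrak B_r=\{(3,4,5)\}\cup\{(2n,2n,2n+1):2\le n\le r+1\}$. The ratios $(2n+1)/2n$ are $\le5/4$, each triple has gcd $1$, and $2n,2n$ are not coprime. So $\Gamma(\mathfrak B_r)$ is not RF and is QI to $G$ by (a). To tell these groups apart, compute the first Betti number. In $H_1(\Gamma(\mathfrak B_r))$ all $u_q$ become equal, because any two slots are joined by an edge, and the relation of a triple $b$ says that $b_1+b_2+b_3$ times this common element is $0$; so it is torsion. Hence the first Betti number is that of the underlying graph. With $S=3(r+1)$ slots the graph has $S(S+1)/2$ edges and $S/3$ vertices, so the Betti number is $\frac{S(S+1)}2-\frac S3+1$, which is strictly increasing in $r$.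

(c) Take an integer $m\ge2$ with $m\ge\max b/\min b$ for all $b\in\mathfrak B$, and $a=(1,m,m^2+1)$. It is pairwise coprime, and $\min(a_2/a_1,a_3/a_2)=\min(m,\,m+1/m)=m$. By (a), $\Gamma(\mathfrak B\cup\{a\})$ is QI to the RF group $\Gamma(\{a\})$. It contains $\Gamma(\mathfrak B)$ as the fundamental group of a subgraph of groups. $\square$

No claim is made here about necessary conditions for two groups $\Gamma(\mathfrak B)$ and $\Gamma(\mathfrak B')$ to be quasi-isometric.
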